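# Prime Hopf algebras of GK-dimension one that contain no one-dimensional algebraic group

Throughout, $k$ is an algebraically closed field of characteristic $0$ and everything is over $k$. In the problem, all algebras are noetherian and affine (finitely generated), and all antipodes are bijective. For a Hopf algebra $H$ we write $\Delta(h)=h_1\otimes h_2$, $\varepsilon$ for the counit and $S$ for the antipode. From the textbook S. Montgomery, *Hopf Algebras and Their Actions on Rings*, CBMS 82, cited as [M], we use three facts, recalled where they are needed.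

## 1. Skew-primitives, normal Hopf subalgebras, exact sequences

**Smash products.** If a group $\Gamma$ acts by automorphisms on an algebra $A$, then $A\#k\Gamma$ is the vector space $A\otimes k\Gamma$ with the multiplication determined by $ga=(g\cdot a)g$. So every element is uniquely $\sum_g a_g g$ with $a_g\in A$.

*Running example.* Let $n\ge 2$, let $\xi$ be a primitive $n$-th root of $1$, and let $\mathbb Z_n=\langle g\rangle$ act on $k[x]$ by $g\cdot x=\xi x$. Put $T_n=k[x]\#k\mathbb Z_n$, so $g^n=1$ and $gx=\xi xg$. Make it a Hopf algebra by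
$$\Delta(g)=g\otimes g,\qquad \Delta(x)=x\otimes 1+g\otimes x,\qquad \varepsilon(x)=0,\qquad S(x)=-g^{-1}x .$$
The relation is respected: $\Delta(g)\Delta(x)=gx\otimes g+g^2\otimes gx=\xi\,\Delta(x)\Delta(g)$.

**Group-likes and pointedness.** An element $g\neq 0$ is group-like if $\Delta(g)=g\otimes g$; the set of these is a group $G(H)$, and it is linearly independent. The coradical $H_{(0)}$ is the sum of the simple subcoalgebras, and $H$ is pointed if $H_{(0)}=kG(H)$. A Hopf subalgebra $A$ of a pointed $H$ is pointed, with $A_{(0)}=A\cap H_{(0)}$. The coradical filtration is $A_{(i+1)}=\Delta^{-1}(A\otimes A_{(i)}+A_{(0)}\otimes A)$, with union $A$. Two facts: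

* [M, Lemma 5.3.4]: for any coalgebra filtration $\{F_i\}$, the coradical lies in $F_0$.
* Taft–Wilson [M, Theorem 5.4.1]: in a pointed coalgebra $A$, $A_{(1)}$ is spanned by the group-likes and the elements $a$ with $\Delta(a)=a\otimes\sigma+\gamma\otimes a$ for group-likes $\sigma,\gamma$.

*Example.* Grade $T_n$ by $\deg g=0$, $\deg x=1$. This is a Hopf grading, and $F_i=$ (degrees $\le i$) is a coalgebra filtration with $F_0=k\langle g\rangle$. So $T_n$ is pointed and $G(T_n)=\langle g\rangle$.

**Skew-primitives.** For $g\in G(H)$ put $P_g(H)=\{h:\Delta(h)=h\otimes1+g\otimes h\}$. It always contains $1-g$. Elements of $P_1(H)$ are called primitive.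

*Example.* In $T_n$, $x\in P_g(T_n)$. Let us compute $\Delta(x^n)$. Recall the $q$-binomial theorem: if $YX=\lambda XY$ and $\lambda$ is a primitive $m$-th root of $1$, then
$$(X+Y)^m=X^m+Y^m, \tag{1}$$
because for $0<i<m$ the Gaussian binomial $\prod_{j=0}^{i-1}\frac{1-\lambda^{m-j}}{1-\lambda^{j+1}}$ has the zero factor $1-\lambda^m$ on top and no zero factor below. With $X=x\otimes1$, $Y=g\otimes x$ we have $YX=gx\otimes x=\xi XY$, so $\Delta(x^n)=x^n\otimes1+g^n\otimes x^n$. As $g^n=1$, **$x^n$ is primitive**.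

**Coordinate algebras.** $\mathcal O(\mathbb G_a)=k[x]$ with $x$ primitive, and $\mathcal O(\mathbb G_m)=k[v^{\pm1}]$ with $v$ group-like. Classically, a connected (affine) algebraic group of dimension one over $k$ is $\mathbb G_a$ or $\mathbb G_m$. *Example:* by the computation above, $k[x^n]\subset T_n$ is a copy of $\mathcal O(\mathbb G_a)$.

**Normal Hopf subalgebras.** A Hopf subalgebra $A\subseteq H$ is normal if $h_1aS(h_2)\in A$ and $S(h_1)ah_2\in A$ for all $h\in H$, $a\in A$ (the left and right adjoint actions). These are module structures: the left action of $hh'$ is that of $h'$ followed by that of $h$, and for the right action the order is reversed. So it suffices to test $h$ in a generating set. For $h=g$ group-like the actions are $a\mapsto gag^{-1}$ and $a\mapsto g^{-1}ag$. For $h=y$ with $\Delta(y)=y\otimes1+b\otimes y$ and $b$ group-like, $S(y)=-b^{-1}y$, and the actions are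
$$a\mapsto ya-bab^{-1}y,\qquad a\mapsto -b^{-1}ya+b^{-1}ay. \tag{2}$$

*Example.* In $T_n$ the subalgebra $k[x^n]$ is central, hence normal ($h_1aS(h_2)=\varepsilon(h)a$). But $k\langle g\rangle$ is not normal: by (2), $x$ sends $g$ to $xg-gx=(1-\xi)xg\notin k\langle g\rangle$.

**Exact sequences.** Write $A^+=A\cap\ker\varepsilon$. A sequence $k\to A\xrightarrow{\iota}H\xrightarrow{p}B\to k$ of Hopf algebra maps is exact if $\iota$ is injective, $p$ is surjective, $\iota(A)$ is a normal Hopf subalgebra, $\ker p=H\iota(A)^+$, and $\iota(A)=H^{\mathrm{co}\,p}:=\{h:(\mathrm{id}\otimes p)\Delta(h)=h\otimes1\}$.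

The last condition is automatic in the situations we need.

**Lemma 1.** Let $A\subseteq H$ be a normal Hopf subalgebra such that $H$ is free as a right $A$-module on a basis containing $1$. Then $B=H/HA^+$ is a Hopf algebra and $k\to A\to H\xrightarrow{p}B\to k$ is exact.

(This is a special case of [M, Proposition 3.4.3]: if $A\subseteq H$ is normal and $H$ is faithfully flat over $A$, then $A=H^{\mathrm{co}\,H/HA^+}$.)

*Proof.* For $a\in A^+$ we have $ha=(h_1aS(h_2))h_3\in A^+H$ and $ah=h_1(S(h_2)ah_3)\in HA^+$, so $HA^+=A^+H$ is a two-sided ideal. From $\Delta(a)=(a_1-\varepsilon(a_1))\otimes a_2+1\otimes a$ it is a coideal, and $S(HA^+)\subseteq A^+H=HA^+$. So $B$ is a Hopf algebra.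

If $a\in A$, then $a_1\otimes p(a_2)=a_1\otimes\varepsilon(a_2)1=a\otimes1$, so $A\subseteq H^{\mathrm{co}\,p}$. For the converse consider the map $H\otimes H\to H\otimes_AH$, $h\otimes h'\mapsto hS(h'_1)\otimes_Ah'_2$. It kills $H\otimes A^+H$: for $a\in A^+$, $h\otimes ah'$ goes to $hS(h'_1)S(a_1)\otimes_Aa_2h'_2=hS(h'_1)S(a_1)a_2\otimes_Ah'_2=0$. So it induces $\theta:H\otimes B\to H\otimes_AH$, $\theta(h\otimes p(h'))=hS(h'_1)\otimes_Ah'_2$. If $h\in H^{\mathrm{co}\,p}$, apply $\theta$ to $h_1\otimes p(h_2)=h\otimes p(1)$ and get $1\otimes_Ah=h\otimes_A1$. Let $e_0=1,e_1,\dots$ be the basis and $h=\sum e_ia_i$. In $H\otimes_AH=\bigoplus e_i\otimes H$ we have $h\otimes1=\sum e_i\otimes a_i$ and $1\otimes h=e_0\otimes h$. Hence $h=a_0\in A$. $\square$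

*Example.* $T_n$ is free over $k[x^n]$ on the elements $g^jx^i$, $0\le i,j<n$. So $k\to k[x^n]\to T_n\to T_n/T_nx^n\to k$ is exact, and the quotient has dimension $n^2$.

## 2. Primeness, growth, crossed products

**Prime algebras.** An algebra is prime if $IJ\ne0$ for any two nonzero ideals $I,J$. *Example:* $M_2(k)$ is prime because it is simple. If $H$ has a central idempotent $e\neq0,1$, then $He\cdot H(1-e)=0$ and $H$ is not prime; so $k\Gamma$ is not prime for a finite group $\Gamma\ne1$ (take $e=|\Gamma|^{-1}\sum_g g$).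

**GK-dimension.** For an affine algebra $H$ with finite-dimensional generating space $W\ni1$, it is $\limsup_n \log\dim W^n/\log n$. *Example:* for $k[s]$ with $W=k+ks$, $\dim W^n=n+1$, so the dimension is $1$.

**Lemma 2.** Let $H$ be an algebra, $s\in H$ a central element generating a polynomial ring $k[s]$, and suppose $H$ is free over $k[s]$ of finite rank $\geq1$. Then $H$ is affine, noetherian and of GK-dimension one. Put $T=k[s]\setminus0$ and $Q=T^{-1}H\supseteq H$.

1. If $Q$ is simple, $H$ is prime.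
2. If $Q$ has a central idempotent $e\ne0,1$, $H$ is not prime.

*Proof.* Let $e_1,\dots,e_r$ be a basis. Then $H$ is generated by $s,e_1,\dots,e_r$, and one-sided ideals are submodules of a noetherian $k[s]$-module. For $W=k+ks+\sum ke_i$, bounding the $s$-degrees of the coefficients in $1=\sum p_ie_i$ and $e_ie_j=\sum p_{ijl}e_l$ gives a constant $c$ with $W^n\subseteq\bigoplus_{i}\bigoplus_{j\le cn}ks^je_i$, so $\dim W^n\le r(cn+1)$. Also $\dim W^n\ge n+1$. So the GK-dimension is $1$. Elements of $T$ are central and regular, so $H\subseteq Q$.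

(1) If $I,J\ne0$ are ideals with $IJ=0$, then $T^{-1}I$ and $T^{-1}J$ are nonzero ideals of $Q$, hence equal to $Q$, and $Q=QQ=T^{-1}(IJ)=0$, a contradiction. (2) For suitable $f\in T$, $fe$ and $f(1-e)$ lie in $H$; they are nonzero, central, with product $0$. $\square$

**Crossed products.** A crossed product $F*G$ of a field $F$ with a finite group $G$ acting on $F$ is a ring $\bigoplus_{g\in G}F\bar g$ with $\bar 1=1$, each $\bar g$ invertible, $\bar gf=g(f)\bar g$ and $\bar g\bar h\in F^\times\overline{gh}$. *Example:* the quaternions $\mathbb C\oplus\mathbb Cj$, with $j$ acting by complex conjugation and $j^2=-1$.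

**Lemma 3.** If $G$ acts faithfully on $F$, then $F*G$ is simple.

*Proof.* In a nonzero ideal take $0\ne a=\sum a_h\bar h$ of minimal support; after multiplying by some $\bar h^{-1}$ we may assume $a_1\ne0$. If $a_g\ne0$ for some $g\ne1$, choose $f\in F$ with $g(f)\neq f$. Then $fa-af=\sum(f-h(f))a_h\bar h$ is in the ideal, its coefficient at $g$ is nonzero, and its support is smaller, since the coefficient at $1$ vanishes. This is a contradiction. So $a=a_1\in F^\times$. $\square$

*Example.* $T_n$ is free of rank $n^2$ over the central $k[x^n]$, and its localization is $k(x)*\mathbb Z_n$ with $g:x\mapsto\xi x$, a faithful action. So $T_n$ is prime of GK-dimension one.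

## 3. The conjecture: is $H$ an algebraic group extended by a finite-dimensional Hopf algebra?

The following is stated in Gongxiang Liu, "A classification result on prime Hopf algebras of GK-dimension one", arXiv:1804.08973 (2018).

**Conjecture.** Let $H$ be a prime Hopf algebra of GK-dimension one. Then there is an exact sequence of Hopf algebras
$$k\longrightarrow \mathcal O(G)\longrightarrow H\longrightarrow B\longrightarrow k$$
with $G$ a connected algebraic group of dimension one and $B$ finite-dimensional.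

In words: must there be a copy of $k[x]$ or $k[v^{\pm1}]$ inside $H$, normal, with finite-dimensional quotient? Three checks by hand.

*$H=\mathcal O(\mathbb G_a)$ or $\mathcal O(\mathbb G_m)$.* Take $B=k$.

*$H=kD_\infty$*, $D_\infty=\langle r,s\mid s^2=1,\ srs=r^{-1}\rangle$. With $w=r+r^{-1}$, the ring $k[r^{\pm1}]$ is free over $k[w]$ on $1,r$ (as $r^2=wr-1$, $r^{-1}=w-r$), $w$ is central, and the localization is $k(r)*\mathbb Z_2$ with $s:r\mapsto r^{-1}$. So $kD_\infty$ is prime of GK-dimension one by Lemmas 2 and 3. The subalgebra $k[r^{\pm1}]=\mathcal O(\mathbb G_m)$ is normal, $kD_\infty$ is free over it on $1,s$, and Lemma 1 gives $k\to\mathcal O(\mathbb G_m)\to kD_\infty\to k\mathbb Z_2\to k$.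

*$H=T_n$.* Section 1 gave $k\to\mathcal O(\mathbb G_a)\to T_n\to T_n/T_nx^n\to k$.

In $T_n$ two things cooperated: the skew-primitive $x$ has a primitive power because $g$ acts on $x$ by a root of unity of order exactly $n=\mathrm{ord}(g)$, and primeness holds because $g$ acts faithfully on $k(x)$. We now pass to two skew-primitives, where these can be pulled apart.

## 4. Two square-zero skew-primitives

**The data.** Let $\Gamma$ be a finite group acting on $V=ky_1\oplus ky_2$ and permuting the lines $ky_1,ky_2$; write $g(ky_i)=ky_{g(i)}$. Let $b_1,b_2\in\Gamma$ satisfy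
$$b_i\cdot y_i=-y_i,\qquad gb_ig^{-1}=b_{g(i)}\quad(g\in\Gamma). \tag{3}$$
Put
$$R=k\langle y_1,y_2\rangle/(y_1^2,y_2^2),\qquad H(\Gamma,V,b_1,b_2)=R\#k\Gamma,\qquad \Delta(y_i)=y_i\otimes1+b_i\otimes y_i .$$
Let $N\le\Gamma$ be the stabilizer of both lines and $N_1=\{g\in N:\det(g|_V)=1\}$. Since $b_i$ fixes the line $ky_i$, it also fixes the other line: $b_1,b_2\in N$, and by (3) they commute.

We write $\mathrm d(\alpha,\beta)$ for the map $y_1\mapsto\alpha y_1,\ y_2\mapsto\beta y_2$ and $\mathrm a(\alpha,\beta)$ for $y_1\mapsto\alpha y_2,\ y_2\mapsto\beta y_1$. Each $g\in\Gamma$ acts in one of these ways. Put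
$$u=y_1y_2,\quad v=y_2y_1,\quad t=u+v,\quad z=u-v,\quad \omega=b_1b_2 .$$

**The algebras $H_n$ ($n\ge1$ odd).** Let $\zeta$ be a primitive $n$-th root of $1$, and let $\Gamma_n\subset GL(V)$ be generated by
$$b_1=\mathrm d(-1,1),\quad b_2=\mathrm d(1,-1),\quad \tau=\mathrm a(1,1),\quad c=\zeta I .$$
Then $\langle b_1,b_2,\tau\rangle\cong D_4$ (order $8$), and $-I\notin\mu_nI$ as $n$ is odd, so $\Gamma_n\cong D_4\times\mathbb Z_n$. Condition (3) holds. Put $H_n=H(\Gamma_n,V,b_1,b_2)$. In generators $b_1,b_2,\tau,c,y_1,y_2$ the relations are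
$$b_1^2=b_2^2=\tau^2=c^n=1,\quad b_1b_2=b_2b_1,\quad \tau b_1\tau=b_2,\quad c\text{ commutes with }b_1,b_2,\tau,$$
$$y_i^2=0,\quad b_iy_i=-y_ib_i,\quad b_iy_j=y_jb_i\ (i\ne j),\quad \tau y_1=y_2\tau,\quad \tau y_2=y_1\tau,\quad cy_i=\zeta y_ic;$$
the first line presents a group of order $8n$, the second is $gy=(g\cdot y)g$ together with $y_i^2=0$. Here $\omega=-I$, so $\omega y_i=-y_i\omega$. The smallest member is $H_1=R\#kD_4$.

**Proposition 4.** $H=H(\Gamma,V,b_1,b_2)$ is a graded Hopf algebra ($\deg\Gamma=0$, $\deg y_i=1$) with bijective antipode and with basis (alternating words in $y_1,y_2$) $\times\,\Gamma$. It is pointed with $G(H)=\Gamma$, and $S(y_i)=-b_i^{-1}y_i$.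

*Proof.* First take $T(V)\#k\Gamma$, with $gy_i=(g\cdot y_i)g$. If $g\cdot y_i=ay_j$, then $gb_i=b_jg$ by (3), so
$$\Delta(g)\Delta(y_i)=gy_i\otimes g+gb_i\otimes gy_i=a\,(y_jg\otimes g+b_jg\otimes y_jg)=\Delta(ay_j)\Delta(g).$$
So $\Delta$ is well defined, and with $S(g)=g^{-1}$, $S(y_i)=-b_i^{-1}y_i$ this is a Hopf algebra. Next, $b_iy_i=-y_ib_i$ makes the cross terms cancel in
$$\Delta(y_i^2)=y_i^2\otimes1+(y_ib_i+b_iy_i)\otimes y_i+b_i^2\otimes y_i^2=y_i^2\otimes 1+b_i^2\otimes y_i^2 ,$$
and $S(y_i^2)=b_i^{-1}y_ib_i^{-1}y_i=-b_i^{-2}y_i^2$. As $\Gamma$ permutes the lines $ky_1^2,ky_2^2$, the ideal $(y_1^2,y_2^2)$ is a Hopf ideal with quotient $R\#k\Gamma$. Since $R$ is a monomial algebra, the alternating words (including $1$) are a basis of $R$. We have $S^2|_\Gamma=\mathrm{id}$ and $S^2(y_i)=-S(y_i)b_i=b_i^{-1}y_ib_i=-y_i$, so $S$ is bijective. Finally $F_i=$ (degrees $\le i$) is a coalgebra filtration, so by [M, Lemma 5.3.4] the coradical lies in $F_0=k\Gamma$. $\square$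

**Proposition 5.** $t$ is central in $R$; there is a character $\psi:\Gamma\to k^\times$ with $gtg^{-1}=\psi(g)t$, namely $\psi(g)=\alpha\beta$ if $g$ acts as $\mathrm d(\alpha,\beta)$ or as $\mathrm a(\alpha,\beta)$. The assignment $y_1\mapsto e_{12}$, $y_2\mapsto te_{21}$ embeds $R$ in $M_2(k[t])$ with $t\mapsto tI$, and $R$ is free over $k[t]$ on $1,y_1,y_2,u$. If $\psi^L=1$, then $t^L$ is central in $H$ and $H$ is free of rank $4L|\Gamma|$ over $k[t^L]$. In particular $H$ is affine, noetherian and of GK-dimension one.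

*Proof.* We have $uv=vu=0$, $ty_1=y_1y_2y_1=y_1t$, and likewise $ty_2=y_2t$. The formula for $\psi$ is immediate. The map is well defined, as $e_{12}^2=e_{21}^2=0$, and it sends
$$1\mapsto I,\quad u^{j+1}\mapsto t^{j+1}e_{11},\quad v^{j+1}\mapsto t^{j+1}e_{22},\quad u^jy_1\mapsto t^je_{12},\quad v^jy_2\mapsto t^{j+1}e_{21}\qquad(j\ge0).$$
These are all the alternating words and their images are linearly independent, so the map is injective; and $t\mapsto tI$. The image is $k[t]I\oplus k[t]te_{11}\oplus k[t]e_{12}\oplus k[t]te_{21}$, which is the freeness claim. If $\psi^L=1$ (for instance $L=|\Gamma|$), $t^L$ commutes with $R$ and $\Gamma$. Now apply Lemma 2 with $s=t^L$. $\square$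

## 5. Looking for a primitive power, and what the element $\omega$ does to the search

Write $b_1=\mathrm d(-1,q_1)$, $b_2=\mathrm d(q_2,-1)$ for the actions on $V$, so $b_1y_2=q_1y_2b_1$, $b_2y_1=q_2y_1b_2$, and $\omega$ acts as $\mathrm d(-q_2,-q_1)$. To imitate $T_n$ we look for a combination of $u$ and $v$ that is nearly skew-primitive. Multiplying out,
$$\Delta(u)=u\otimes1+y_1b_2\otimes y_2+b_1y_2\otimes y_1+\omega\otimes u,\qquad \Delta(v)=v\otimes1+y_2b_1\otimes y_1+b_2y_1\otimes y_2+\omega\otimes v .$$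
So for $x=u-q_1v$ the terms ending in $\otimes\,y_1$ cancel, and
$$\Delta(x)=x\otimes1+(1-\lambda)\,y_1b_2\otimes y_2+\omega\otimes x,\qquad \lambda=q_1q_2=\psi(\omega). \tag{4}$$

*A case where it works.* Let $\Gamma=\langle g\rangle\cong\mathbb Z_4$ act with $g=\mathrm d(\sqrt{-1},-1)$, $b_1=g^2=\mathrm d(-1,1)$, $b_2=g$. Then $\lambda=\sqrt{-1}$ has order $4$, the $q$-binomial theorem applies to (4), and $x^4=t^4$ is primitive. Section 11 carries this out for all prime $H$ with $\Gamma=N$.

*The point where it stops.* Take $b_1=\mathrm d(-1,1)$, $b_2=\mathrm d(1,-1)$. Then $q_1=q_2=\lambda=1$, $x=z$ and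
$$\Delta(z)=z\otimes1+\omega\otimes z,\qquad \omega z=z\omega . \tag{5}$$
So $z$ is skew-primitive, but $\omega=\mathrm d(-1,-1)\neq1$ commutes with $z$. There is no $q$-binomial cancellation: $\Delta(z^j)=\sum_i\binom jiz^i\omega^{j-i}\otimes z^{j-i}$, and in characteristic $0$ the middle terms stay for every $j\ge2$. What (5) does give is a commutative Hopf subalgebra $k[z,\omega]$, over which $H$ is a finite module because $z^2=u^2+v^2=t^2$. But it is not normal: by (2), $y_i$ sends $\omega$ to $y_i\omega-\omega y_i=2y_i\omega\notin k[z,\omega]$. The obstruction is a group-like $\omega$ that fixes $t$ and $z$ but not $y_1,y_2$.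

*Primeness fights back.* With $\Gamma=\langle b_1,b_2\rangle$, the Klein four-group, we do not get a counterexample. Let $f=tz\omega=(u^2-v^2)\omega$. Then $f$ is central in $R\#k\langle b_1,b_2\rangle$: it commutes with $b_1,b_2$, since each $b_i$ sends $u,v$ to $-u,-v$, and
$$y_1f=-y_1v^2\omega=-u^2y_1\omega,\qquad fy_1=-(u^2-v^2)y_1\omega=-u^2y_1\omega,$$
$$y_2f=y_2u^2\omega=v^2y_2\omega,\qquad fy_2=-(u^2-v^2)y_2\omega=v^2y_2\omega .$$
Also $t^2$ is central and $f^2=u^4+v^4=t^4$. So $(t^2-f)(t^2+f)=0$ with both factors nonzero and central, and the algebra is not prime.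

*The way past.* Adjoin the swap $\tau$. It satisfies $\tau b_1\tau^{-1}=b_2$, so (3) is kept, and $\tau f\tau^{-1}=(v^2-u^2)\omega=-f$. The element that destroyed primeness is no longer central, because $\tau$ interchanges $t^2-f$ and $t^2+f$. Meanwhile $\omega$ is still there. This is $H_1$, and the odd $n$ give room for scalars without enlarging $N_1=\{\pm I\}$.

## 6. Three theorems

**Theorem 1.** For every odd $n\ge1$, $H_n$ is an affine noetherian prime Hopf algebra of GK-dimension one with bijective antipode, and it contains no Hopf subalgebra isomorphic to $\mathcal O(G)$ with $G$ a connected algebraic group of dimension one. Hence the conjecture is false.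

**Theorem 2.** The normal Hopf subalgebras of $H_n$ are exactly $k$ and $R\#k\Sigma$ with $\langle b_1,b_2\rangle\subseteq\Sigma\le\Gamma_n$. In particular $H_n$ has no infinite-dimensional normal commutative Hopf subalgebra and is not a finite module over any normal commutative Hopf subalgebra. Every exact sequence $k\to A\to H_n\to B\to k$ with $\dim B<\infty$ has $A=R\#k\Sigma$ (noncommutative) and $B=k[\Gamma_n/\Sigma]$ with $\Gamma_n/\Sigma$ cyclic of order dividing $2n$.

**Theorem 3.** Let $H=H(\Gamma,V,b_1,b_2)$ as in Section 4.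

1. $H$ is prime iff $\Gamma$ acts faithfully on $V$ and either $\Gamma=N$ and $N_1=1$, or $\Gamma\ne N$ and $|N_1|\le2$.
2. If $H$ is prime, the conclusion of the conjecture fails for $H$ iff $\Gamma\ne N$ and $b_1\ne b_2$, and this happens iff $H\cong H_n$ for some odd $n$. The $H_n$ are pairwise non-isomorphic.

## 7. From $H$ to a crossed product over $k(t)$

**Step 1: localize.** The purpose is to replace $R$ by a full matrix ring. Fix $L$ with $\psi^L=1$, $T=k[t^L]\setminus0$, $K=k(t)$. The ring $T^{-1}k[t]$ is a domain, finite-dimensional over the field $k(t^L)$, hence a field, hence $K$. By Proposition 5, $T^{-1}R$ is the $K$-span of $I,e_{12},te_{21},te_{11}$, that is, $M_2(K)$. So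
$$Q:=T^{-1}H=\bigoplus_{g\in\Gamma}M_2(K)g ,$$
a skew group ring in which each $g$ acts on $M_2(K)$ by conjugation. Lemma 2 applies to $H\subseteq Q$.

**Step 2: compute conjugation by $g$.** Use $e_{12}=y_1$, $e_{21}=t^{-1}y_2$, $gtg^{-1}=\psi(g)t$.

* If $g$ acts as $\mathrm d(\alpha,\beta)$: $e_{12}\mapsto\alpha e_{12}$ and $e_{21}\mapsto(\alpha\beta t)^{-1}\beta te_{21}=\alpha^{-1}e_{21}$. Put $u_g=\alpha e_{11}+e_{22}$.
* If $g$ acts as $\mathrm a(\alpha,\beta)$: $e_{12}\mapsto\alpha te_{21}$ and $e_{21}\mapsto(\alpha\beta t)^{-1}\beta e_{12}=(\alpha t)^{-1}e_{12}$. Put $u_g=e_{12}+\alpha te_{21}$, with inverse $(\alpha t)^{-1}e_{12}+e_{21}$.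

In both cases $geg^{-1}=u_geu_g^{-1}$ for all $e\in M_2(k)$: in the second, $u_ge_{12}u_g^{-1}=\alpha te_{22}u_g^{-1}=\alpha te_{21}$ and $u_ge_{21}u_g^{-1}=e_{11}u_g^{-1}=(\alpha t)^{-1}e_{12}$; the first is clear.

**Step 3: strip off the matrices.** Let $c_g=u_g^{-1}g$, so $c_1=1$ and $c_g$ commutes with all $e_{ij}$. Then $Q=\bigoplus_gM_2(K)c_g$. An element $\sum m_gc_g$ commutes with all $e_{ij}$ iff each $m_g\in M_2(K)$ does, that is, iff each $m_g\in K$. So the centralizer of the matrix units is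
$$C=\bigoplus_{g\in\Gamma}Kc_g,\qquad Q\cong M_2(C).$$
Hence $Q$ is simple iff $C$ is, and central idempotents of $C$ are central in $Q$. Moreover $c_gf(t)=f(\psi(g)t)c_g$. And $c_gc_h=u_g^{-1}(gu_h^{-1}g^{-1})\,gh=m\,c_{gh}$ with $m\in GL_2(K)$; since $m=c_gc_hc_{gh}^{-1}$ centralizes all $e_{ij}$, $m\in K^\times$.

**Step 4: two multiplication rules.** For $g,h\in N$, conjugation by $g$ fixes $e_{11},e_{22}$, hence $u_h$, so $c_gc_h=u_g^{-1}u_h^{-1}gh$ and
$$c_gc_h=c_{gh}\qquad(g,h\in N). \tag{6}$$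
Now let $\Gamma$ act faithfully, let $\tau\in\Gamma\setminus N$, and let $g\in N$ be $\mathrm d(\alpha,\beta)$. Then $g'=\tau g\tau^{-1}=\mathrm d(\beta,\alpha)$, and
$$c_\tau c_gc_\tau^{-1}=\beta\,c_{g'} . \tag{7}$$
To see (7), start from $c_\tau c_gc_\tau^{-1}=u_\tau^{-1}(\tau u_g^{-1}\tau^{-1})\,g'\,u_\tau$. Conjugation by $\tau$ swaps $e_{11},e_{22}$, so $\tau u_g^{-1}\tau^{-1}=e_{11}+\alpha^{-1}e_{22}$. With $u_\tau=e_{12}+ate_{21}$, Step 2 gives $g'u_\tau g'^{-1}=\beta e_{12}+a(\alpha\beta t)\beta^{-1}e_{21}=(\beta e_{11}+\alpha e_{22})u_\tau$. Therefore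
$$c_\tau c_gc_\tau^{-1}=u_\tau^{-1}(e_{11}+\alpha^{-1}e_{22})(\beta e_{11}+\alpha e_{22})u_\tau\,g'=u_\tau^{-1}(\beta e_{11}+e_{22})u_\tau\,g'=(e_{11}+\beta e_{22})\,g',$$
because $u_\tau^{-1}e_{11}u_\tau=e_{22}$. Finally $g'=u_{g'}c_{g'}=(\beta e_{11}+e_{22})c_{g'}$, and $(e_{11}+\beta e_{22})(\beta e_{11}+e_{22})=\beta I$.

*Example.* For $\omega=-I$ and $\tau$ the swap, (7) reads $c_\tau c_\omega c_\tau^{-1}=-c_\omega$. Here $c_\omega=(-e_{11}+e_{22})\omega$ and $t^2c_\omega=-(u^2-v^2)\omega=-f$, so this is the sign change found by hand in Section 5.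

## 8. The primeness criterion

**Proposition 6.** Part 1 of Theorem 3 holds.

*Proof.* **Non-faithful actions.** If the kernel $Z$ of $\Gamma\to GL(V)$ is nontrivial, $|Z|^{-1}\sum_{g\in Z}g$ commutes with $R$ (as $Z$ acts trivially) and with $\Gamma$ (as $Z$ is normal). It is a central idempotent $\ne0,1$ of $H$, and $H$ is not prime.

From now on $\Gamma$ is faithful. Then $N$ consists of diagonal maps and is abelian. Also $N_1=\ker\psi|_N$ is a finite subgroup of $\{\mathrm d(\xi,\xi^{-1})\}\cong k^\times$, hence cyclic of some order $s$, generated by $g_0=\mathrm d(\xi,\xi^{-1})$ with $\xi$ a primitive $s$-th root of $1$.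

**The case $\Gamma=N$.** By (6), $C=K*N$ with $N$ acting on $K$ through $\psi$. If $N_1=1$, the action is faithful and $C$ is simple by Lemma 3, so $H$ is prime. If $N_1\ne1$, then $|N_1|^{-1}\sum_{g\in N_1}c_g$ is idempotent by (6), commutes with $K$ (as $\psi=1$ on $N_1$) and with all $c_h$ (as $N$ is abelian). It is a central idempotent $\neq 0,1$, so $H$ is not prime.

**The case $\Gamma\ne N$: idempotents.** By (6), $c_{g_0}^s=1$. For $j\in\mathbb Z/s$ put $\epsilon_j=\frac1s\sum_{i}\xi^{-ij}c_{g_0}^i$. These are orthogonal idempotents with sum $1$, and $c_{g_0}\epsilon_j=\xi^j\epsilon_j$. They commute with $K$ and with $c_g$ for $g\in N$. For any $\tau\in\Gamma\setminus N$, (7) with $\beta=\xi^{-1}$, $g_0'=g_0^{-1}$ gives $c_\tau c_{g_0}c_\tau^{-1}=\xi^{-1}c_{g_0}^{-1}$, hence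
$$c_\tau\epsilon_jc_\tau^{-1}=\frac1s\sum_i\xi^{-i(j+1)}c_{g_0}^{-i}=\epsilon_{-1-j}.$$

**$s\ge3$.** Every $c_\tau$ interchanges $\epsilon_0$ and $\epsilon_{-1}$, so $\epsilon_0+\epsilon_{-1}$ is central. It is an idempotent, not $0$, and not $1$ because $s\ge3$. So $H$ is not prime.

**$s=2$.** Now $c_\tau$ interchanges $\epsilon_0$ and $\epsilon_1$, so $\epsilon_1\in C\epsilon_0C$, and $C\epsilon_0C\ni\epsilon_0+\epsilon_1=1$. Put $C_N=\bigoplus_{g\in N}Kc_g$, so $C=C_N\oplus C_Nc_\tau$. Since $\epsilon_0C_Nc_\tau\epsilon_0=C_N\epsilon_0\epsilon_1c_\tau=0$, the corner is $\epsilon_0C\epsilon_0=C_N\epsilon_0$. Let $r$ run over representatives of $N/N_1$, with $r=1$ for the trivial coset. Then $C_N=\bigoplus_r\bigl(\bigoplus_{g\in N_1}Kc_g\bigr)c_r$ and $c_{g_0}\epsilon_0=\epsilon_0$, so $C_N\epsilon_0=\bigoplus_rK\epsilon_0c_r$. This is a crossed product $K*(N/N_1)$, with $N/N_1$ acting faithfully through $\psi$, hence simple by Lemma 3. Let $J\ne0$ be an ideal of $C$. If $\epsilon_0J\epsilon_0=0$,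 then
$$J=(C\epsilon_0C)J(C\epsilon_0C)\subseteq C\epsilon_0J\epsilon_0C=0,$$
a contradiction. So $\epsilon_0J\epsilon_0$ is a nonzero ideal of the simple ring $\epsilon_0C\epsilon_0$, it contains $\epsilon_0$, and $J\supseteq C\epsilon_0C=C$. Thus $C$ is simple and $H$ is prime.

**$s=1$.** Here $\ker\psi\cap N=1$ and $[\Gamma:N]=2$, so $|\ker\psi|\le2$. If $\ker\psi=1$, $C=K*\Gamma$ is simple by Lemma 3. Let $\ker\psi=\{1,\sigma\}$ with $\sigma\ne1$. Then $\sigma\notin N$, $\sigma^2=1$, and $\sigma$ is central since $\ker\psi$ is normal of order $2$. As $\psi(\sigma)=1$, $\sigma=\mathrm a(\alpha,\alpha^{-1})$. By Step 2 of Section 7, with $\sigma$ fixing $t$, $\sigma u_\sigma\sigma^{-1}=\alpha te_{21}+\alpha t(\alpha t)^{-1}e_{12}=u_\sigma$. So $c_\sigma^2=u_\sigma^{-2}\sigma^2=u_\sigma^{-2}=(\alpha t)^{-1}$, because $u_\sigma^2=\alpha tI$. This is not a square in $K=k(t)$ (odd order at $t=0$), and $c_\sigma$ commutes with $K$, so $F=K+Kc_\sigma$ is a field. Since $c_gc_\sigma c_g^{-1}\in K^\times c_{g\sigma g^{-1}}=K^\times c_\sigma$,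 each $c_g$ normalizes $F$, and $C$ is a crossed product $F*(\Gamma/\ker\psi)$ whose action is faithful already on $K$. It is simple by Lemma 3, and $H$ is prime. $\square$

**Corollary 7.** $H_n$ is prime for every odd $n$.

*Proof.* $\Gamma_n$ is faithful and $\tau\notin N$. We have $N=\langle b_1,b_2,c\rangle=\{\mathrm d(\alpha,\pm\alpha):\alpha\in\mu_{2n}\}$, because $\mu_{2n}=\{\pm1\}\mu_n$. If $\pm\alpha^2=1$, then $\alpha^4=1$; with $\alpha^{2n}=1$ and $n$ odd, $\alpha=\pm1$, and the sign is $+$. So $N_1=\{\pm I\}$ has order $2$. $\square$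

## 9. All skew-primitives of $H_n$, and the proof of Theorem 1

Fix $n$ odd, $H=H_n$, $\Gamma=\Gamma_n$. The elements $1,b_1,b_2,\omega$ are distinct. Let $\pi:H\to H_0=k\Gamma$ be the projection to degree $0$; it is a Hopf algebra map, since the part of positive degree is a Hopf ideal.

**Proposition 8.** $P_g(H)=k(1-g)\oplus X_g$ with $X_{b_i}=ky_i$, $X_\omega=kz$, and $X_g=0$ for all other $g\in\Gamma$.

*Proof.* The listed elements lie in $P_g(H)$, by definition of $\Delta(y_i)$ and by (5). For the converse, $\Delta$ is graded, so $P_g(H)$ is a graded subspace.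

**Degree $0$.** Let $h=\sum a_\gamma\gamma$ with $\sum a_\gamma\gamma\otimes\gamma=\sum a_\gamma\gamma\otimes1+\sum a_\gamma g\otimes\gamma$. Comparing at $\gamma\otimes\gamma$ gives $a_\gamma=0$ for $\gamma\ne1,g$. If $g\ne1$, comparing at $g\otimes1$ gives $0=a_g+a_1$; if $g=1$ we get $a_1=2a_1$, so $h=0$. Hence $h\in k(1-g)$.

**Positive degree: reduction to words.** Let $h\in P_g(H)$ be homogeneous of degree $d\ge1$. This step confines $h$ to $R$ and to words of one type. Since $(\mathrm{id}\otimes\pi)\Delta(y_i)=y_i\otimes1$, we have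
$$(\mathrm{id}\otimes\pi)\Delta(r\gamma)=r\gamma\otimes\gamma\qquad(r\in R,\ \gamma\in\Gamma). \tag{8}$$
As $\pi(h)=0$, $(\mathrm{id}\otimes\pi)\Delta(h)=h\otimes1$, so by (8) $h\in R$. Since $(\pi\otimes\mathrm{id})\Delta(y_i)=b_i\otimes y_i$, a word with letters $x_1,\dots,x_d$ goes under $(\pi\otimes\mathrm{id})\Delta$ to $b_{x_1}\cdots b_{x_d}\otimes x_1\cdots x_d$, where $b_{x}$ is the group-like of the letter $x$. As $(\pi\otimes\mathrm{id})\Delta(h)=g\otimes h$, only words with $b_{x_1}\cdots b_{x_d}=g$ occur in $h$.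

**The bidegree $(d-1,1)$ part.** For an alternating word it is
$$\sum_{i=1}^dx_1\cdots x_{i-1}\,b_{x_i}\,x_{i+1}\cdots x_d\otimes x_i .$$
For $1<i<d$ the term vanishes: $x_{i-1}=x_{i+1}$, the group-like $b_{x_i}$ passes through up to sign, and $x_{i-1}x_{i+1}=0$. So only $i=1$ and $i=d$ remain. If $d\ge2$, this part must vanish on $h$, because $h\otimes1+g\otimes h$ has only bidegrees $(d,0)$ and $(0,d)$.

**$d=1$.** As $b_1\ne b_2$, $h\in ky_i$ and $g=b_i$ for some $i$ (or $h=0$).

**$d\ge3$ odd.** The two alternating words have products $b_i\omega^{(d-1)/2}$, $i=1,2$, which differ. So $h=aw$ with $w$ starting and ending in $y_i$; let $j\ne i$. The $(d-1,1)$ part is $a\bigl(b_i(y_j\cdots y_i)+(y_i\cdots y_j)b_i\bigr)\otimes y_i$. Moving $b_i$ to the right changes only signs, and $y_j\cdots y_i$, $y_i\cdots y_j$ are different words of even length $d-1$. So $a=0$.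

**$d=2j$ even.** Now $h=au^j+a'v^j$, and $g=\omega^j$ unless $h=0$. Let $w=y_2y_1\cdots y_2$ with $j$ letters $y_2$ and $j-1$ letters $y_1$. The word $u^j$ contributes $b_1w\otimes y_1$ through its first letter, and $v^j$ contributes $wb_1\otimes y_1$ through its last. So
$$0=ab_1w+a'wb_1=\bigl((-1)^{j-1}a+a'\bigr)wb_1,\qquad a'=(-1)^ja,$$
and $h=a\bigl(u^j+(-1)^jv^j\bigr)=az^j$. If $j\ge2$, $\Delta(z^j)=\sum_i\binom jiz^i\omega^{j-i}\otimes z^{j-i}$ contains in bidegree $(2,2j-2)$ the term $j\,z\omega^{j-1}\otimes z^{j-1}\ne0$, which is not allowed; so $a=0$. If $j=1$, $h\in kz$ and $g=\omega$. $\square$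

**Proof of Theorem 1.** $H_n$ is a Hopf algebra with bijective antipode (Proposition 4), affine, noetherian and of GK-dimension one (Proposition 5), and prime (Corollary 7). Let $G$ be connected of dimension one. If $G=\mathbb G_m$, then $\mathcal O(G)=k[v^{\pm1}]$ has infinitely many group-likes $v^i$, but $G(H)=\Gamma$ is finite. If $G=\mathbb G_a$, then $\mathcal O(G)$ is generated by a nonzero primitive element, but $P_1(H)=k(1-1)\oplus X_1=0$ by Proposition 8. So neither occurs as a Hopf subalgebra of $H$, and no exact sequence as in the conjecture exists. $\blacksquare$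

## 10. The normal Hopf subalgebras of $H_n$

**Proof of Theorem 2.** Let $A\subseteq H=H_n$ be a normal Hopf subalgebra. It is pointed, with $A_{(0)}=A\cap k\Gamma=kG(A)$.

**Step 1: $A\subseteq k\Gamma$ forces $A=k$.** Then $A=k\Sigma$ with $\Sigma=G(A)$. For $g\in\Sigma$, (2) gives $y_ig-b_igb_i^{-1}y_i\in A\cap H_1=0$. Writing the second term as $\bigl((b_igb_i^{-1})\cdot y_i\bigr)\,b_igb_i^{-1}$, the basis of $R\#k\Gamma$ gives $b_igb_i^{-1}=g$ and $g\cdot y_i=y_i$, for $i=1,2$. By faithfulness $g=1$.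

**Step 2: $A\not\subseteq k\Gamma$ forces $R\#k\langle b_1,b_2\rangle\subseteq A$.** We extract a skew-primitive and spread it by the adjoint action. Now $A\ne A_{(0)}$, so $A_{(1)}\ne A_{(0)}$ (otherwise the coradical filtration would be constant). By Taft–Wilson there is $a\in A\setminus k\Gamma$ with $\Delta(a)=a\otimes\sigma+\gamma\otimes a$, $\sigma,\gamma\in G(A)$. Then $a\sigma^{-1}\in A\cap P_g(H)$ with $g=\gamma\sigma^{-1}\in G(A)$, and $a\sigma^{-1}\notin k\Gamma$. By Proposition 8, subtracting a multiple of $1-g\in A$, we are in one of two situations.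

* (i) $b_i\in A$ and $y_i\in A$ for some $i$. Conjugating by $\tau$, a special case of the adjoint action, gives $y_1,y_2,b_1,b_2\in A$.
* (ii) $\omega\in A$ and $z\in A$. By (2), $y_i$ sends $\omega$ to $y_i\omega-b_i\omega b_i^{-1}y_i=y_i\omega-\omega y_i=2y_i\omega\in A$, so $y_i\in A$. Then $b_i\otimes y_i=\Delta(y_i)-y_i\otimes1\in A\otimes A$, so $b_i\in A$.

**Step 3: then $A=R\#k\Sigma$ with $\Sigma=G(A)$.** Clearly $R\#k\Sigma\subseteq A$. Let $h=\sum_gr_gg\in A$, $r_g\in R$. By (8), $\sum r_gg\otimes g\in A\otimes k\Gamma$, so each $r_gg\in A$. Suppose $r_g\ne0$, with top homogeneous component $r_d$ of degree $d$. In $\Delta(r_gg)$ the terms with left factor of degree $d$ come only from $r_dg$, in bidegree $(d,0)$, and by (8) they amount to $r_dg\otimes g$. Choose a functional $\varphi$ on $H$, zero on $H_e$ for $e\ne d$, with $\varphi(r_dg)=1$. Then $(\varphi\otimes\mathrm{id})\Delta(r_gg)=g\in A$, so $g\in\Sigma$.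

**Step 4: every $R\#k\Sigma$ with $\Sigma\supseteq\langle b_1,b_2\rangle$ is normal.** It is a Hopf subalgebra since $b_i\in\Sigma$. The subgroup $\langle b_1,b_2\rangle$ is normal in $\Gamma$ with quotient $\mathbb Z_2\times\mathbb Z_n\cong\mathbb Z_{2n}$ (generated by $\tau$ and $c$, $n$ odd), which is abelian; so $\Sigma$ is normal in $\Gamma$. Hence $R\#k\Sigma$ is stable under conjugation by $\Gamma$. It is stable under the adjoint actions of $y_1,y_2$ because these lie in the Hopf subalgebra itself. As $\Gamma,y_1,y_2$ generate $H$, it is normal. Together with $k$, which is trivially normal, this gives the list.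

**Step 5: consequences.** $R\#k\Sigma$ is noncommutative: $b_1y_1=-y_1b_1\ne y_1b_1$. So the only normal commutative Hopf subalgebra is $k$, over which $H$ is not a finite module. In an exact sequence with $\dim B<\infty$ we have $A\ne k$, since $A=k$ gives $A^+=0$ and $B=H$. So $A=R\#k\Sigma$ and $B=H/HA^+$. The composite $H\xrightarrow{\pi}k\Gamma\to k[\Gamma/\Sigma]$ sends $a\in A$ to $\varepsilon(a)$, so it kills $HA^+$. On the other hand $H=\bigoplus_\gamma\gamma R$, and modulo $HA^+$ we have $\gamma r\equiv\varepsilon(r)\gamma$ and $\gamma\sigma\equiv\gamma$ for $\sigma\in\Sigma$, so $\dim H/HA^+\le|\Gamma/\Sigma|$. Hence $B=k[\Gamma/\Sigma]$, and $\Gamma/\Sigma$ is a quotient of $\mathbb Z_{2n}$, cyclic of order dividing $2n$. $\blacksquare$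

## 11. The dichotomy: all other prime $H(\Gamma,V,b_1,b_2)$ satisfy the conclusion

**Proof of Theorem 3.** Part 1 is Proposition 6. For part 2 let $H$ be prime. Then $\Gamma$ is faithful, and $b_1=\mathrm d(-1,q_1)$, $b_2=\mathrm d(q_2,-1)$, $\omega=\mathrm d(-q_2,-q_1)$, $\lambda=q_1q_2=\psi(\omega)$ as in Section 5. By part 1, either $\Gamma=N$ and $N_1=1$, or $\Gamma\ne N$ and $|N_1|\le2$.

**A normality check used twice.** *Suppose $t^m$ is primitive and $\psi(b_1)^m=\psi(b_2)^m=1$. Then the conclusion of the conjecture holds for $H$.* Indeed $\mathcal A=k[t^m]\cong\mathcal O(\mathbb G_a)$ is a Hopf subalgebra, stable under conjugation by $\Gamma$. For $a\in\mathcal A$ we have $b_iab_i^{-1}=a$ and $y_ia=ay_i$, so by (2) the left and right actions of $y_i$ on $a$ are $y_ia-ay_i=0$ and $-b_i^{-1}y_ia+b_i^{-1}ay_i=0$. So $\mathcal A$ is normal. As $H=\bigoplus_\gamma\gamma R$, $R$ is free over $k[t]$ on $1,y_1,y_2,u$, and $k[t]$ is free over $\mathcal A$ on $1,t,\dots,t^{m-1}$, $H$ is a free right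 $\mathcal A$-module on a finite basis containing $1$. Lemma 1 gives the exact sequence $k\to\mathcal O(\mathbb G_a)\to H\to H/Ht^m\to k$, and $H/H\mathcal A^+=H/Ht^m$ is finite-dimensional.

**Case I: $\Gamma=N$, $N_1=1$. The conclusion holds.** Here $\psi$ is injective. Let $m$ be the order of $\lambda$ and $x=u-q_1v$. The aim is to show that $x^m=t^m$ is primitive. By (4), $\Delta(x)=X+Y+W$ with
$$X=x\otimes1,\qquad Y=(1-\lambda)\,y_1b_2\otimes y_2,\qquad W=\omega\otimes x .$$
From $y_1x=-q_1y_1y_2y_1=-q_1xy_1$, $xy_2=-q_1y_2y_1y_2=-q_1y_2x$, $b_2x=-q_2xb_2$, $\omega x=\lambda x\omega$, $\omega y_1=-q_2y_1\omega$ we get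
$$YX=(1-\lambda)y_1b_2x\otimes y_2=(-q_2)(-q_1)XY=\lambda XY,\qquad WX=\lambda XW,$$
$$WY=(1-\lambda)\,\omega y_1b_2\otimes xy_2=(-q_2)(-q_1)YW=\lambda YW,\qquad Y^2=0,$$
the last since $(y_1b_2)^2=q_2y_1^2b_2^2=0$. So $W(X+Y)=\lambda(X+Y)W$, and (1), applied twice, gives
$$\Delta(x^m)=(X+Y)^m+W^m=X^m+Y^m+W^m=X^m+W^m ;$$
for $m\ge2$, $Y^m=0$, and for $m=1$, $\lambda=1$ and $Y=0$. So $\Delta(x^m)=x^m\otimes1+\omega^m\otimes x^m$. As $\psi(\omega^m)=\lambda^m=1$ and $\psi$ is injective, $\omega^m=1$, which also says $(-q_1)^m=(-q_2)^m=1$. Hence $x^m=u^m+(-q_1)^mv^m=t^m$ is primitive. Since $\psi(b_i)^m=(-q_i)^m=1$, the normality check applies.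

**The case $\Gamma\ne N$, $|N_1|\le2$: only two possibilities for $b_1,b_2$.** Let $\tau\in\Gamma\setminus N$. By (3), $b_2=\tau b_1\tau^{-1}=\mathrm d(q_1,-1)$, so $q_1=q_2=:q$. Then $b_1b_2^{-1}=\mathrm d(-q^{-1},-q)\in N_1\subseteq\{\pm I\}$, so $q=\pm1$.

**Case II: $q=-1$, that is, $b_1=b_2=-I$. The conclusion holds.** Here $\lambda=1$, $\omega=1$, $x=u+v=t$, and (4) says $\Delta(t)=t\otimes1+1\otimes t$. Also $\psi(b_i)=1$. The normality check applies with $m=1$.

**Case III: $q=1$, that is, $b_1\ne b_2$. Then $H\cong H_n$ for some odd $n$.** Now $b_1=\mathrm d(-1,1)$, $b_2=\mathrm d(1,-1)$, and $b_1b_2^{-1}=-I$, so $N_1=\{\pm I\}$.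

*The group $N$.* For $g=\mathrm d(\alpha,\beta)\in N$, $g(\tau g\tau^{-1})^{-1}=\mathrm d(\alpha/\beta,\beta/\alpha)\in N_1$, so $\beta=\pm\alpha$. Let $Z=\mu_LI$ be the group of scalars in $\Gamma$; it contains $b_1b_2=-I$, so $L$ is even. If $\mathrm d(\alpha,-\alpha)\in N$, then $\mathrm d(\alpha,-\alpha)b_2=\alpha I\in Z$. So $N=Z\times\langle b_2\rangle$. If $4\mid L$, then $\sqrt{-1}I\cdot b_2=\mathrm d(\sqrt{-1},-\sqrt{-1})$ has determinant $1$ and lies in $N_1$, a contradiction. So $L=2n$ with $n$ odd.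

*Normalizing $\tau$.* Rescaling $y_2$ preserves all the structure, since the lines, the elements $b_i$ and the form of $\Delta(y_2)$ do not change. So we may take $\tau y_1=y_2$, $\tau y_2=\delta y_1$. Then $\tau^2=\delta I\in Z$, so $\delta\in\mu_{2n}=\{\pm1\}\times\mu_n$. As $n$ is odd, every element of $\mu_n$ is a square in $\mu_n$, so $\delta=\pm\eta^2$ with $\eta\in\mu_n$. Replace $\tau$ by $\eta^{-1}\tau\in\Gamma$, whose square is $\pm I$, and rescale $y_2$ again; now $\delta=\pm1$. If $\delta=-1$, replace $\tau$ by $\tau b_1: y_1\mapsto-y_2,\ y_2\mapsto-y_1$, and $y_2$ by $-y_2$. So we may take $\tau$ to be the swap.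

*Conclusion of Case III.* $\Gamma=\langle N,\tau\rangle=\langle Z,b_2,\tau\rangle$ and $Z=\langle-I\rangle\times\mu_nI$ with $-I=b_1b_2$. So $\Gamma=\langle b_1,b_2,\tau,\mu_nI\rangle=\Gamma_n$ as a group of matrices, and $H\cong H_n$. (The matrix group $\Gamma_n$ does not depend on the choice of $\zeta$.)

**Assembling part 2.** If $\Gamma\ne N$ and $b_1\ne b_2$, we are in Case III and $H\cong H_n$ for some odd $n$. If $H\cong H_n$, then the conclusion of the conjecture fails for $H$, by Theorem 1. If the conclusion fails, Cases I and II are excluded, so $\Gamma\ne N$ and $b_1\ne b_2$. So the three conditions are equivalent. Each $H_n$ does lie in the class and is prime (Corollary 7). Finally $|G(H_n)|=|\Gamma_n|=8n$, so the $H_n$ are pairwise non-isomorphic. $\blacksquare$
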